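
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}

\title{Cliques in $K_{r+1}$-free graphs of bounded circumference}


\begin{abstract}
For all integers $r\ge 2$, $2\le t\le r$ and $3\le k\le n-1$ we determine the maximum number of $t$-cliques in an $n$-vertex $K_{r+1}$-free graph whose longest cycle has length at most $k$. The maximum is always attained by one of two graphs: Tur\'an graphs on $k$ vertices (and one smaller remainder) glued at a common vertex, or the join of the $(r-1)$-partite Tur\'an graph on $\lfloor k/2\rfloor$ vertices with an independent set. We also solve the problem for $2$-connected graphs, and for even $k$ we show that the join is the unique extremal graph whenever it strictly beats the glued graph. The proof adapts Kopylov's method.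
\end{abstract}

\section{Introduction}

\subsection{The question}

All graphs are finite and simple. A graph is $K_{r+1}$-free if it contains no copy of $K_{r+1}$, induced or not. A \emph{$j$-clique} is a copy of $K_j$, and $N_j(G)$ is the number of $j$-cliques of $G$; thus $N_1(G)$ is the number of vertices and $N_2(G)=e(G)$ the number of edges, and we put $N_0(G)=1$. The \emph{circumference} of $G$ is the length of a longest cycle; an acyclic graph counts as having circumference at most $k$ for every $k$. We write $G\vee H$ for the join of $G$ and $H$, and $\overline K_m$ for the graph with $m$ vertices and no edges.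

Let $T_r(m)$ be the complete $r$-partite graph on $m\ge0$ vertices with parts as equal as possible. Parts may be empty, so $T_r(m)=K_m$ for $m\le r$, and $T_1(m)=\overline K_m$. Tur\'an's theorem says that an $n$-vertex $K_{r+1}$-free graph has at most $e(T_r(n))$ edges, with equality only for $T_r(n)$. For $r\ge2$ and $n\ge4$ the graph $T_r(n)$ has a cycle of length $n$ or $n-1$. What remains of the bound if long cycles are forbidden as well? Dawkins and Kirsch \cite{DK} ask:

\begin{quote}
What is the maximum number of edges (or $t$-cliques) in $n$-vertex, $K_{r+1}$-free graphs of circumference at most $k\le n-1$?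
\end{quote}

For $n\le k$ the restriction on cycles is void and the answer is $N_t(T_r(n))$, by Zykov's theorem (recalled in Section~\ref{sec:prelim}). For $t>r$ there are no $t$-cliques. So we fix once and for all integers
\[
r\ge2,\qquad 2\le t\le r,\qquad k\ge3,\qquad\text{and put}\qquad a=\lfloor k/2\rfloor .
\]

A graph is \emph{$2$-connected} if it is connected, has at least three vertices and has no cut vertex. The \emph{blocks} of a connected graph with at least two vertices are its maximal connected subgraphs without a cut vertex of their own; each is a single edge (a bridge) or $2$-connected. Every cycle and every clique on at least two vertices lies in exactly one block, and if the blocks of an $n$-vertex connected graph have orders $n_1,n_2,\dots$, then $\sum(n_i-1)=n-1$. We write $\delta(G)$ for the minimum degree, and $x\sim y$ for adjacency.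

\subsection{Two constructions}

There are two natural ways to keep cycles short.

\emph{Gluing.} A cycle lies inside one block, so blocks with at most $k$ vertices are harmless, and the graph on $k$ vertices with the most $t$-cliques is $T_r(k)$. Write $n-1=q(k-1)+p$ with $0\le p\le k-2$, and identify one vertex from each of $q$ copies of $T_r(k)$ and one copy of $T_r(p+1)$. The result has $1+q(k-1)+p=n$ vertices. Its cliques with at least two vertices and its cycles lie inside single copies, so it is $K_{r+1}$-free and has circumference at most $k$. With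
\[
\tau(m)=N_t(T_r(m))
\]
its number of $t$-cliques is
\begin{equation}\label{eq:beta}
\beta(n)=q\,\tau(k)+\tau(p+1).
\end{equation}

\emph{Joining.} If a set $A$ of $a$ vertices is joined to an independent set, a cycle has to return to $A$ after each visit to the independent set. So take
\[
J_n=T_{r-1}(a)\vee\overline K_{n-a}.
\]
It is $r$-partite, hence $K_{r+1}$-free. At most half of the vertices of any cycle lie in the independent set, so every cycle has length at most $2a\le k$. With
\[
\sigma(d)=N_{t-1}(T_{r-1}(d)),\qquad s=\sigma(a),
\]
its number of $t$-cliques is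
\begin{equation}\label{eq:L}
L(n)=N_t(T_{r-1}(a))+(n-a)\,s .
\end{equation}

Both quantities are explicit: if $m=cr+d$ with $0\le d<r$, then choosing $i$ of the $d$ large parts and $j-i$ of the $r-d$ small parts gives $N_j(T_r(m))=\sum_i\binom di\binom{r-d}{j-i}(c+1)^ic^{\,j-i}$ (with $0^0=1$).

Gluing gains $\tau(k)$ cliques per $k-1$ vertices, joining gains $s$ cliques per vertex. So the sign of
\[
\Delta=(k-1)s-\tau(k)
\]
should decide which construction wins when $n$ is large. One would guess that nothing else, in particular no mixture of the two, does better. This is true, for every $n\ge k+1$.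

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $r\ge2$, $2\le t\le r$ and $3\le k\le n-1$. The maximum number of $t$-cliques in an $n$-vertex $K_{r+1}$-free graph of circumference at most $k$ is
\[
\max\{\beta(n),L(n)\},
\]
that is,
\[
\max\Big\{q\,N_t(T_r(k))+N_t(T_r(p+1)),\;\;
N_t\big(T_{r-1}(\lfloor\tfrac k2\rfloor)\big)+\big(n-\lfloor\tfrac k2\rfloor\big)N_{t-1}\big(T_{r-1}(\lfloor\tfrac k2\rfloor)\big)\Big\},
\]
where $n-1=q(k-1)+p$ and $0\le p\le k-2$. If $\Delta\le0$, the maximum is $\beta(n)$. If $\Delta>0$, it is $L(n)$ exactly when $q\Delta\ge\tau(p+1)-L(p+1)$, in particular for all large $n$, and it is $\beta(n)$ otherwise.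
\end{theorem}

Here, and whenever $m$ is small, $L(m)$ denotes the value of the linear expression \eqref{eq:L} at $m$; it may be negative.

\begin{corollary}\label{cor:edges}
Let $r\ge 2$ and $3\le k\le n-1$. The maximum number of edges in an $n$-vertex $K_{r+1}$-free graph of circumference at most $k$ is
\[
\max\Big\{q\,e(T_r(k))+e(T_r(p+1)),\;\; e\big(T_{r-1}(\lfloor\tfrac k2\rfloor)\big)+\lfloor\tfrac k2\rfloor\big(n-\lfloor\tfrac k2\rfloor\big)\Big\},
\]
where $n-1=q(k-1)+p$ and $0\le p\le k-2$. If $k$ is even and $r\ge k$, or $k$ is odd and $r\ge(k+1)/2$, it equals the first term. In all other cases $\Delta>0$ (for $t=2$).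
\end{corollary}

For $2$-connected graphs gluing is not available, and two further graphs enter. One consists of $T_r(k-1)$ and $n-k+1$ further vertices, all joined to the same two vertices of $T_r(k-1)$. The other is a modification of $J_n$ for odd $k$. When $k=2a+1$, the graph $J_n$ has circumference at most $k-1$, and one may try to add an edge inside its independent set. This creates a clique on $\min\{a,r-1\}+2$ vertices, so it is allowed exactly if $r\ge a+2$. We call the case
\[
k=2a+1,\qquad r\ge a+2
\]
\emph{exceptional}, and all other cases \emph{regular}. In the exceptional case $T_{r-1}(a)=K_a$, and the improved graph has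
\begin{equation}\label{eq:Lprime}
L'(n)=\binom at+(n-a)\binom a{t-1}+\binom a{t-2}
\end{equation}
$t$-cliques. Let $L^*=L'$ in the exceptional case and $L^*=L$ in the regular case.

\begin{theorem}\label{thm:B}
Let $n\ge k+1$. For $k=3$ there is no $2$-connected $n$-vertex graph of circumference at most $k$. For $k\ge4$, the maximum number of $t$-cliques in a $2$-connected $K_{r+1}$-free $n$-vertex graph of circumference at most $k$ is
\[
\max\{\tau(k-1)+(n-k+1)\,\sigma(2),\;L^*(n)\}.
\]
\end{theorem}

A graph is \emph{extremal} in Theorem~\ref{thm:A} if it satisfies the hypotheses there and attains the maximum; uniqueness is meant up to isomorphism.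

\begin{theorem}\label{thm:C}
Let $n\ge k+1$. If $k$ is even and $L(n)>\beta(n)$, then $J_n$ is the unique extremal graph in Theorem~\ref{thm:A}.
\end{theorem}

Evenness cannot be dropped from Theorem~\ref{thm:C}; see Section~\ref{sec:even}.

\subsection{The idea of the proof}\label{sec:idea}

Since cliques and cycles live in blocks, the heart of the matter is a $2$-connected graph $G$ on $m\ge k+1$ vertices. Delete vertices of degree at most $a$ as long as possible. Each deletion destroys at most $s$ cliques, exactly the rate of $J_n$. If the process can consume the whole graph, we get $N_t(G)\le L(m)$, provided we stop deleting at the right moment. Otherwise there remains a dense \emph{core}, and here we adapt the method of Kopylov \cite{Kopylov}. We make $G$ edge-maximal with respect to its circumference; then the core becomes a complete graph $K_h$, and all other vertices can be removed with degree at most $b=k+1-h$. We lose $K_{r+1}$-freeness in passing to the edge-maximal graph, but that does not matter: the vertex set of the core and the order of removal are transferred back to $G$, where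 they give $N_t(G)\le\tau(h)+(m-h)\sigma(b)$. This bound is convex in $b$, so only the ends of the range of $b$ matter, and there it is comparable with $\beta$ and $L$.

Section~\ref{sec:four} shows the argument for $k=4$ and $t=2$, where the core is always empty.

\section{The case $k=4$ by hand}\label{sec:four}

For $k=4$ and $t=2$ we have $a=2$ and $s=2$, so $\Delta=6-e(T_r(4))$, which is $2$, $1$, $0$ for $r=2$, $r=3$, $r\ge4$.

\begin{proposition}\label{prop:four}
Let $n\ge5$. The maximum number of edges in an $n$-vertex $K_{r+1}$-free graph of circumference at most $4$ is $2n-4$ if $r=2$ and $2n-3$ if $r=3$. If $r\ge4$, it is $2n-2$ when $3$ divides $n-1$, and $2n-3$ otherwise.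
\end{proposition}

\begin{proof}
The values are attained by $J_n=K_{2,n-2}$ for $r=2$, by $J_n=K_2\vee\overline K_{n-2}$ for $r\ge3$, and, when $n-1=3q$ and $r\ge4$, by $q$ copies of $K_4$ sharing a vertex, with $6q=2n-2$ edges.

For the upper bound let $G$ be such a graph. Adding an edge between two components creates no cycle and no clique on three vertices, so we may assume that $G$ is connected. Let its blocks $B_1,B_2,\dots$ have orders $n_1,n_2,\dots$; then $\sum(n_i-1)=n-1$.

\emph{A block $B$ with $m\ge5$ vertices has no subgraph $D$ of minimum degree at least $3$.} Suppose it has one, and let $v_1v_2\dots v_\ell$ be a longest path in $D$. All neighbors of $v_1$ in $D$ lie on the path. If one of them is $v_i$ with $i\ge5$, then $v_1v_2\dots v_iv_1$ is too long a cycle. So the neighbors of $v_1$ in $D$ are exactly $v_2,v_3,v_4$. Now $v_3v_2v_1v_4\dots v_\ell$ and $v_2v_3v_1v_4\dots v_\ell$ are also longest paths in $D$, and the same conclusion for them shows that $v_1,v_2,v_3,v_4$ span a $K_4$. As $m\ge5$, there is a vertex $w$ of $B$ outside this $K_4$. Since $B$ is $2$-connected, there are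 two paths from $w$ to the $K_4$ that share only $w$ and end in distinct vertices $x,y$, with no other vertex in the $K_4$. Together with a path from $x$ to $y$ through all of the $K_4$ they form a cycle of length at least $5$, a contradiction.

\emph{Counting in a large block.} Hence vertices of degree at most $2$ can be deleted from $B$ until three vertices are left. These carry at most $2$ edges if $r=2$ and at most $3$ otherwise. So
\[
e(B)\le 2+2(m-3)=2m-4\quad(r=2),\qquad e(B)\le3+2(m-3)=2m-3\quad(r\ge3).
\]

\emph{Adding up.} Blocks of order $2,3,4$ have at most $1$, $3$ and $e(T_r(4))$ edges. So every block satisfies $e(B_i)\le2(n_i-1)-1$, except that a block $K_4$ (possible only if $r\ge4$) has exactly $2(n_i-1)$ edges. If $r=3$, summing gives $e(G)\le2(n-1)-1$. If $r=2$, then either there are at least two blocks and $e(G)\le2(n-1)-2$, or $G$ is a single block on $n\ge5$ vertices and $e(G)\le2n-4$. If $r\ge4$, then $e(G)\le2(n-1)$, with equality only if all blocks are $K_4$'s, which needs $3\mid n-1$; otherwise $e(G)\le2(n-1)-1$.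
\end{proof}

Three things change in general. First, a core of minimum degree at least $a+1$ can really occur: for $k\ge5$ and $r\ge k-1$ take $K_{k-1}$ and join one or more further vertices to the same two vertices $x,y$ of it. A cycle through two of the further vertices is a $4$-cycle, so the circumference is $k$, while the $K_{k-1}$ has minimum degree $k-2\ge a+1$. Instead of excluding the core we must describe it, and the rotation of paths is replaced by the stronger Lemma~\ref{lem:path}. Second, we must decide at which order to stop deleting. Third, adding up blocks uses convexity of $\tau$.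

\section{Tur\'an graphs and convexity}\label{sec:prelim}

\subsection{Zykov's theorem and convex sequences}

\noindent\textbf{Zykov's theorem} \cite{Zykov}. \emph{For $1\le j\le\ell$, every $m$-vertex $K_{\ell+1}$-free graph $G$ has $N_j(G)\le N_j(T_\ell(m))$. If $2\le j\le\min\{\ell,m\}$, equality holds only for $T_\ell(m)$.}

\medskip
We apply it with $\ell=r$ and $\ell=r-1$. The uniqueness part is used only for Theorem~\ref{thm:C}.

A sequence $f$ on an interval of integers is \emph{convex} if $f(x+1)-f(x)$ is nondecreasing in $x$. We use the following standard facts, in which all arguments of $f$ and $g$ are integers.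
\begin{itemize}
\item[(c1)] If $w\le x\le z$ and $w\le y\le z$ with $w+z=x+y$, then $f(x)+f(y)\le f(w)+f(z)$.
\item[(c2)] If $w<z$ and $x=\lambda w+(1-\lambda)z$ with $0\le\lambda\le1$, then $f(x)\le\lambda f(w)+(1-\lambda)f(z)$. In particular $f(x)\le\max\{f(w),f(z)\}$; and if $f(0)=0$, then $f(x)\le\frac xzf(z)$ for $0\le x\le z$, $z\ge1$.
\item[(c3)] The product of two nonnegative nondecreasing convex sequences is convex. Indeed $f(x+1)g(x+1)-f(x)g(x)=f(x+1)\bigl(g(x+1)-g(x)\bigr)+g(x)\bigl(f(x+1)-f(x)\bigr)$, and all four factors are nonnegative and nondecreasing.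
\end{itemize}

\subsection{The sequences $\tau$ and $\sigma$}

For an integer $m\ge 0$ let $\delta(m)=m-\lceil m/r\rceil$; for $m\ge1$ this is the minimum degree of $T_r(m)$. Then $\delta(1)=0$, $\delta(2)=1$, the differences $\delta(m+1)-\delta(m)$ are $0$ or $1$, and $\delta(m)\to\infty$.

\begin{lemma}\label{lem:convex}
\begin{itemize}
\item[(i)] $\tau(m)-\tau(m-1)=\sigma(\delta(m))$ for $m\ge1$.
\item[(ii)] $\sigma$ is nondecreasing and convex, $\sigma(0)=0$, and $\sigma(1)=\tau(2)$.
\item[(iii)] $\tau$ is nondecreasing and convex, and $\tau(0)=\tau(1)=0$.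
\end{itemize}
\end{lemma}

\begin{proof}
(i) Delete a vertex of a largest part of $T_r(m)$. This leaves $T_r(m-1)$, and the neighborhood of the deleted vertex, consisting of the other $r-1$ parts, spans $T_{r-1}(\delta(m))$.

(ii) Since $t-1\ge1$, $\sigma(0)=0$; and since $\tau(1)=0$, (i) with $m=2$ gives $\sigma(1)=\tau(2)-\tau(1)=\tau(2)$. If $t=2$, then $\sigma(d)=d$. If $t\ge3$, then $r\ge3$, and (i) with $(r-1,t-1)$ in place of $(r,t)$ gives, for $d\ge1$,
\[
\sigma(d)-\sigma(d-1)=N_{t-2}\bigl(T_{r-2}(d-\lceil d/(r-1)\rceil)\bigr).
\]
This is nonnegative, and nondecreasing in $d$ because $d-\lceil d/(r-1)\rceil$ is nondecreasing and $T_{r-2}(m)\subseteq T_{r-2}(m+1)$.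

(iii) By (i), the differences of $\tau$ are the numbers $\sigma(\delta(m))$, which are nonnegative and nondecreasing by (ii). Since $t\ge2$, $\tau(0)=\tau(1)=0$.
\end{proof}

\subsection{$L$ as a supporting line of $\tau$}

If we delete vertices at a cost of at most $s$ cliques each and stop when $m$ vertices remain, we obtain the bound $\tau(m)+(n-m)s$. It is smallest where the increments $\sigma(\delta(m))$ of $\tau$ pass from at most $s=\sigma(a)$ to at least $s$. This happens at
\[
m_1=\max\{m:\delta(m)\le a\}.
\]
The next lemma says that the bound obtained there is $L(n)$; in other words, the line $L$ supports the convex sequence $\tau$ at $m_1$.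

\begin{lemma}\label{lem:tangent}
\begin{itemize}
\item[(i)] $\delta(m_1)=a$, $\delta(m_1+1)=a+1$ and $L(m)=\tau(m_1)+(m-m_1)s$ for all $m$. Moreover $L(m)\le\tau(m)$ for all $m\ge0$.
\item[(ii)] $a+1\le m_1\le2a+1\le k+1$, and $m_1\ge a+2$ if and only if $r\le a+1$.
\item[(iii)] In the exceptional case $m_1=a+1$, $s=\binom a{t-1}$, and for all $m$
\[
L'(m)=\tau(a+2)+(m-a-2)s=L(m)+\tbinom a{t-2}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(i) As $\delta$ grows in steps of $0$ or $1$ and is unbounded, $\delta(m_1)=a$ and $\delta(m_1+1)=a+1$. Removing a largest part from $T_r(m_1)$ leaves the $\delta(m_1)=a$ vertices of the other $r-1$ parts, so $T_r(m_1)=T_{r-1}(a)\vee\overline K_{m_1-a}$. Hence $\tau(m_1)=N_t(T_{r-1}(a))+(m_1-a)s=L(m_1)$, and $L$ is linear with slope $s$. By Lemma~\ref{lem:convex} the increment $\tau(m)-\tau(m-1)=\sigma(\delta(m))$ is at most $s$ for $m\le m_1$ and at least $s$ for $m>m_1$. So $L(m)\le\tau(m)$ on both sides of $m_1$.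

(ii) $\delta(a+1)\le a$ gives $m_1\ge a+1$. Since $r\ge2$, $\lceil(2a+2)/r\rceil\le a+1$, so $\delta(2a+2)\ge a+1$ and $m_1\le2a+1$. Finally $m_1\ge a+2$ means $\delta(a+2)\le a$, i.e.\ $\lceil(a+2)/r\rceil\ge2$, i.e.\ $r\le a+1$.

(iii) By (ii), $m_1=a+1$. Since $r-1\ge a+1$, we have $\sigma(a)=\binom a{t-1}$, $N_t(T_{r-1}(a))=\binom at$ and $\tau(a+2)=\binom{a+2}t=\binom at+2\binom a{t-1}+\binom a{t-2}$. Both equalities follow by comparison with \eqref{eq:L} and \eqref{eq:Lprime}.
\end{proof}

\subsection{Gluing and deleting}

\begin{lemma}\label{lem:super}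
$\beta(m)=\tau(m)$ for $1\le m\le k$, and $\beta(x+y+1)\ge\beta(x+1)+\beta(y+1)$ for all integers $x,y\ge0$.
\end{lemma}

\begin{proof}
For $m<k$ we have $q=0$, $p=m-1$; for $m=k$ we have $q=1$, $p=0$ and $\tau(1)=0$. For the second claim put $\rho(x)=\tau(x+1)$, a convex sequence with $\rho(0)=0$; then $\beta(x+1)=q\rho(k-1)+\rho(p)$ for $x=q(k-1)+p$. Let $p,p'\le k-2$ be the remainders of $x,y$ modulo $k-1$. If $p+p'<k-1$, the claim is $\rho(p)+\rho(p')\le\rho(p+p')+\rho(0)$; otherwise it is $\rho(p)+\rho(p')\le\rho(k-1)+\rho(p+p'-k+1)$. Both are instances of (c1).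
\end{proof}

\begin{lemma}\label{lem:delete}
Let $G$ be $K_{r+1}$-free.
\begin{itemize}
\item[(i)] Deleting a vertex with at most $d$ neighbors destroys at most $\sigma(d)$ $t$-cliques.
\item[(ii)] If $G$ has $D\ge1$ vertices, then $\delta(G)\le\delta(D)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The $t$-cliques containing the vertex correspond to the $(t-1)$-cliques in its neighborhood, which spans a $K_r$-free graph on at most $d$ vertices. Apply Zykov's theorem and the monotonicity of $\sigma$.

(ii) The part sizes of $T_r(D)$ have sum of squares at least $D^2/r$, so $e(G)\le e(T_r(D))\le\frac12(1-\frac1r)D^2$ by Tur\'an's theorem. Hence the average degree is at most $D-D/r$, and $\delta(G)\le\lfloor D-D/r\rfloor=\delta(D)$.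
\end{proof}

\section{Long cycles from paths}

If the ends of a path on $m\ge3$ vertices have degree sum at least $m$ along the path, a standard crossing argument produces a cycle through all its vertices. In a $2$-connected graph a smaller degree sum still forces a cycle of at least that length, even if the neighborhoods of the ends do not cross. This lemma of Kopylov is the engine of the proof. For a path $P$ and a vertex $v$ let $d_P(v)=|N(v)\cap V(P)|$.

\begin{lemma}[Kopylov]\label{lem:path}
Let $G$ be $2$-connected and let $P=v_1\dots v_m$ be a path in $G$. Then $G$ has a cycle of length at least $\min\{m,\,d_P(v_1)+d_P(v_m)\}$.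
\end{lemma}

\begin{proof}
For $m\le2$ any cycle will do, so let $m\ge3$. If $v_1\sim v_m$, then $v_1v_2\dots v_mv_1$ is a cycle of length $m$. So let $v_1\not\sim v_m$.

\emph{Case 1: there are $i<j$ with $v_1\sim v_j$ and $v_m\sim v_i$.} Choose such a pair with $j-i$ minimal; note $1<i<j<m$. The cycle
\[
v_1v_2\dots v_i\,v_mv_{m-1}\dots v_j\,v_1
\]
has length $\ell=i+(m-j+1)$. If $j-i=1$, then $\ell=m$. Let $j-i\ge2$. By minimality no vertex strictly between $v_i$ and $v_j$ is adjacent to $v_1$ or $v_m$. Consider $X=\{l:v_1\sim v_l\}$ and $Y=\{l+1:v_m\sim v_l\}$. They are disjoint, since a common element $l$ would give the pair $(l-1,l)$. Moreover $X\subseteq\{2,\dots,i\}\cup\{j,\dots,m\}$ and $Y\subseteq\{2,\dots,i+1\}\cup\{j+1,\dots,m\}$. Hence $d_P(v_1)+d_P(v_m)=|X|+|Y|\le i+(m-j+1)=\ell$.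

\emph{Case 2: there is no such pair.} Let $v_S$ be the last neighbor of $v_1$ on $P$ and $v_U$ the first neighbor of $v_m$. Then $2\le S\le U\le m-1$. We walk from $S$ beyond $U$ by paths that jump over one vertex after another, each as far as possible. Put $y_0=S$. As long as $y_{j-1}\le U$, the vertex $v_{y_{j-1}}$ is an interior vertex of $P$ and not a cut vertex of $G$. So there is a path $Q_j$ in $G$, with no interior vertex on $P$, from some $v_{x_j}$ to some $v_{y_j}$ with
\[
x_j<y_{j-1}<y_j;
\]
among all choices take one with $y_j$ maximum. Stop at the first $\ell$ with $y_\ell>U$. Then $\ell\ge1$ and $y_{\ell-1}\le U$. The maximal choice has two consequences.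
\begin{itemize}
\item $x_{j+1}\ge y_{j-1}$ for $1\le j<\ell$. Otherwise $x_{j+1}<y_{j-1}<y_j<y_{j+1}$, and $Q_{j+1}$ would have been a better choice for $Q_j$.
\item For $i<j$ the paths $Q_i$ and $Q_j$ share no interior vertex. Otherwise their union would contain a path from $v_{x_i}$ to $v_{y_j}$ without interior vertex on $P$; as $x_i<y_{i-1}$ and $y_j>y_i$, it would have been a better choice for $Q_i$.
\end{itemize}

Let $S'$ be the smallest index greater than $x_1$ of a neighbor of $v_1$; as $x_1<S$, it exists and $S'\le S$. Let $U'$ be the largest index smaller than $y_\ell$ of a neighbor of $v_m$; as $U<y_\ell$, it exists and $U'\ge U\ge y_{\ell-1}$. If $\ell=1$, then $x_1<S'\le S\le U\le U'<y_1$, and the segments of $P$ with index intervals $[1,x_1]$, $[S',U']$, $[y_1,m]$ together with $Q_1$ and the edges $v_1v_{S'}$, $v_{U'}v_m$ form a cycle. If $\ell\ge2$, then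
\[
x_1<S'\le S\le x_2<y_1\le x_3<y_2\le\dots\le x_\ell<y_{\ell-1}\le U'<y_\ell,
\]
so the segments with index intervals
\[
[1,x_1],\ [S',x_2],\ [y_1,x_3],\ \dots,\ [y_{\ell-2},x_\ell],\ [y_{\ell-1},U'],\ [y_\ell,m]
\]
are pairwise disjoint. (For $\ell=2$ the list is $[1,x_1],[S',x_2],[y_1,U'],[y_2,m]$.) Together with $Q_1,\dots,Q_\ell$ and the edges $v_1v_{S'}$, $v_{U'}v_m$ they form one cycle (Figure~\ref{fig:chain}). Indeed, two chains start at $v_1$. One follows $[1,x_1]$, then $Q_1$, then the segment starting at $y_1$, then $Q_3$, and so on; the other follows $v_1v_{S'}$, the segment $[S',x_2]$, then $Q_2$, then the segment starting at $y_2$, then $Q_4$, and so on. The chain that uses $Q_\ell$ ends with $[y_\ell,m]$ at $v_m$. The other one ends with $[y_{\ell-1},U']$ and the edge $v_{U'}v_m$.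

For $\ell=1$ and for $\ell\ge2$ the cycle contains $v_1$, $v_m$ and all their neighbors on $P$: a neighbor of $v_1$ has index in $[1,x_1]$ or in $[S',S]$, and a neighbor of $v_m$ has index in $[U,U']$ or in $[y_\ell,m]$. Since $S\le U$, at most one vertex is a neighbor of both, and $v_1\not\sim v_m$. So the length is at least $d_P(v_1)+d_P(v_m)-1+2$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dotted] (0,0)--(10.6,0);
\draw[very thick] (0,0)--(1.2,0) (2.2,0)--(3.6,0) (4.6,0)--(6,0) (7,0)--(8.4,0) (9.4,0)--(10.6,0);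
\draw (1.2,0) .. controls (1.9,1.5) and (3.9,1.5) .. (4.6,0);
\draw (6,0) .. controls (6.7,1.5) and (8.7,1.5) .. (9.4,0);
\draw (3.6,0) .. controls (4.3,-1.5) and (6.3,-1.5) .. (7,0);
\draw (0,0) .. controls (0.4,-1.2) and (1.8,-1.2) .. (2.2,0);
\draw (8.4,0) .. controls (8.8,-1.2) and (10.2,-1.2) .. (10.6,0);
\foreach \x in {0,1.2,2.2,3.6,4.6,6,7,8.4,9.4,10.6} \fill (\x,0) circle (1.6pt);
\node[above] at (0,0.05) {$1$};
\node[below] at (1.2,-0.05) {$x_1$};
\node[above] at (2.2,0.05) {$S'$};
\node[above] at (3.6,0.05) {$x_2$};
\node[below] at (4.6,-0.05) {$y_1$};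
\node[below] at (6,-0.05) {$x_3$};
\node[above] at (7,0.05) {$y_2$};
\node[above] at (8.4,0.05) {$U'$};
\node[below] at (9.4,-0.05) {$y_3$};
\node[above] at (10.6,0.05) {$m$};
\node at (2.9,1.35) {$Q_1$};
\node at (7.7,1.35) {$Q_3$};
\node at (5.3,-1.35) {$Q_2$};
\end{tikzpicture}
\caption{The cycle in Case 2 of Lemma~\ref{lem:path} for $\ell=3$. The path $P$ is horizontal, labeled by indices. The cycle consists of the thick segments of $P$, the jumping paths $Q_1,Q_2,Q_3$, and the edges $v_1v_{S'}$ and $v_{U'}v_m$ (lower arcs at the two ends). The skipped dotted gaps contain no neighbor of $v_1$ or $v_m$.}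
\label{fig:chain}
\end{figure}

\begin{corollary}[Dirac's theorem]\label{cor:dirac}
A $2$-connected $n$-vertex graph $G$ has circumference at least $\min\{n,2\delta(G)\}$.
\end{corollary}

\begin{proof}
Let $P$ be a longest path, with $m$ vertices. All neighbors of its ends lie on it, so Lemma~\ref{lem:path} gives a cycle of length at least $\min\{m,2\delta(G)\}$. If its length is at least $2\delta(G)$, we are done. Otherwise it has at least $m$ vertices, and if it missed a vertex of the connected graph $G$, there would be a path with more than $m$ vertices. So its length is $n$.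
\end{proof}

\section{The core of an edge-maximal graph}

The \emph{$\alpha$-core} of a graph is what remains after repeatedly deleting vertices of degree at most $\alpha$. It may be empty. A subgraph of minimum degree at least $\alpha+1$ is never touched by the deletions, so the $\alpha$-core does not depend on the order of deletions and is the unique largest subgraph of minimum degree at least $\alpha+1$. (With this convention the $1$-core of a $2$-connected graph is the whole graph.)

Lemma~\ref{lem:path} needs paths on at least $k+1$ vertices whose ends have large degree along the path. Edge-maximality provides long paths between all nonadjacent pairs; taking a longest path among the pairs of a suitable kind forces the relevant neighbors of the ends onto the path.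

\begin{lemma}\label{lem:core}
Let $G^*$ be a $2$-connected graph on $m\ge k+1$ vertices with circumference at most $k$ such that adding any missing edge creates a cycle of length at least $k+1$. Suppose that its $a$-core $H$ is nonempty, and put $h=|V(H)|$, $b=k+1-h$. Then $H$ is complete, $2\le b\le k-a-1$, and the $b$-core of $G^*$ is $H$.
\end{lemma}

\begin{proof}
By assumption any two nonadjacent vertices of $G^*$ are joined by a path with at least $k+1$ vertices.

\emph{$H$ is complete.} Otherwise let $P$ be a longest path among all paths in $G^*$ joining two nonadjacent vertices of $H$, and let $x,y$ be its ends. Then $|V(P)|\ge k+1$. Suppose that $x$ has a neighbor $x'\in V(H)\setminus V(P)$. If $x'\not\sim y$, then $x'xPy$ is a longer path of the same kind; if $x'\sim y$, then $x'xPyx'$ is a cycle of length at least $k+2$. Both are impossible, so all neighbors of $x$ in $H$ lie on $P$, and $d_P(x)\ge a+1$. By symmetry $d_P(y)\ge a+1$. As $2(a+1)\ge k+1$, Lemma~\ref{lem:path} gives a cycle of length at least $k+1$, a contradiction.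

\emph{First bounds on $b$.} The complete graph $H$ has minimum degree at least $a+1$, so $h\ge a+2\ge3$; and $h\le k$ because $K_h$ contains a cycle of length $h$. So $1\le b\le k-a-1\le a$. Let $H_b$ be the $b$-core of $G^*$. As $b\le a$, we have $H\subseteq H_b$.

\emph{$H_b=H$.} Suppose not; then $V(H_b)\ne V(H)$, since $H$ is complete. If a vertex of $V(H_b)\setminus V(H)$ were adjacent to all of $H$, then $H$ together with it would be a complete graph of minimum degree $h\ge a+1$, contradicting the maximality of the $a$-core $H$. So there are nonadjacent $x\in V(H_b)\setminus V(H)$ and $y\in V(H)$. Among all paths in $G^*$ joining such pairs let $P$ be a longest one, with ends $x,y$; again $|V(P)|\ge k+1$.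

Let $x'\in V(H_b)\setminus V(P)$ be a neighbor of $x$. If $x'\sim y$, we get a cycle of length at least $k+2$. If $x'\not\sim y$, then $x'\notin V(H)$ since $H$ is complete, and $x'xPy$ is a longer path of the same kind. Both are impossible, so $d_P(x)\ge b+1$.

Let $y'\in V(H)\setminus V(P)$. Then $y'\sim y$. If $y'\sim x$, we get a cycle of length at least $k+2$; otherwise $xPyy'$ is a longer path of the same kind. Both are impossible, so $V(H)\subseteq V(P)$ and $d_P(y)\ge h-1$.

Since $(b+1)+(h-1)=k+1$, Lemma~\ref{lem:path} gives a cycle of length at least $k+1$, a contradiction.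

\emph{$b\ne1$.} The $1$-core of the $2$-connected graph $G^*$ is $G^*$ itself. If $b=1$, then $H=G^*$ and $h=m\ge k+1$, contradicting $h\le k$.
\end{proof}

\section{Counting cliques in $2$-connected graphs}

Let $m\ge k+1$. A graph with a core on $h=k+1-b$ vertices, whose other vertices can be removed with degree at most $b$, will be bounded by
\[
\varphi_m(b)=\tau(k+1-b)+(m-k-1+b)\,\sigma(b),\qquad 1\le b\le k .
\]
By Lemma~\ref{lem:convex} and (c3) this is a convex sequence in $b$. At the left end of the range,
\begin{equation}\label{eq:phi1}
\varphi_m(1)=\tau(k)+(m-k)\,\tau(2)\le\beta(m),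
\end{equation}
by $\sigma(1)=\tau(2)$ and Lemma~\ref{lem:super}, since $\tau(k)=\beta(k)$, $\tau(2)=\beta(2)$ and $(k-1)+(m-k)=m-1$.

\begin{proposition}\label{prop:block}
Let $G$ be a $2$-connected $K_{r+1}$-free graph on $m\ge k+1$ vertices with circumference at most $k$.
\begin{itemize}
\item[(i)] If the $a$-core of $G$ is empty, then $N_t(G)\le L(m)$.
\item[(ii)] If it is nonempty, then $N_t(G)\le\varphi_m(b)$ for some $b$ with $2\le b\le k-m_1$.
\item[(iii)] In the regular case put $B=k+1-m_1$; then $B\le a$ and, if $B\ge1$, $\varphi_m(B)\le L(m)$. In the exceptional case $k-m_1=a$ and $\varphi_m(a)=L'(m)\ge L(m)$.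
\end{itemize}
Consequently
\[
N_t(G)\le\max\{\varphi_m(1),L^*(m)\}\qquad\text{and}\qquad N_t(G)\le\max\{\varphi_m(2),L^*(m)\}.
\]
\end{proposition}

\begin{proof}
(i) Delete vertices of current degree at most $a$ until $m_1$ vertices remain; this is possible because the $a$-core is empty and $m_1\le k+1\le m$. By Lemma~\ref{lem:delete}(i), Zykov's theorem and Lemma~\ref{lem:tangent}(i), $N_t(G)\le\tau(m_1)+(m-m_1)s=L(m)$.

(ii) Let $D\ne\emptyset$ be the vertex set of the $a$-core of $G$. Since $G[D]$ is $K_{r+1}$-free with minimum degree at least $a+1$, Lemma~\ref{lem:delete}(ii) gives $\delta(|D|)\ge a+1$, that is, $|D|\ge m_1+1$. This step must come before edges are added, since the new graph need not be $K_{r+1}$-free.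

Now add edges to $G$, ignoring $K_{r+1}$-freeness but keeping the circumference at most $k$, until no further edge can be added. The resulting graph $G^*$ is $2$-connected and satisfies the hypotheses of Lemma~\ref{lem:core}; its $a$-core $H$ contains $D$. With $h=|V(H)|\ge m_1+1$ and $b=k+1-h$ we get $2\le b\le k-m_1$. Since the $b$-core of $G^*$ is $H$, the $m-h$ vertices outside $V(H)$ can be deleted one at a time so that each has at most $b$ neighbors, in $G^*$ and hence in $G$, among the vertices still present. Delete them from $G$ in this order. By Lemma~\ref{lem:delete}(i), and by Zykov's theorem for the $K_{r+1}$-free graph $G[V(H)]$,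
\[
N_t(G)\le\tau(h)+(m-h)\,\sigma(b)=\varphi_m(b).
\]

(iii) \emph{Regular case.} If $k=2a$, then $m_1\ge a+1$ gives $B\le a$. If $k=2a+1$, then $r\le a+1$, so $m_1\ge a+2$ by Lemma~\ref{lem:tangent}(ii), and again $B\le a$. If $B\ge1$, then $\varphi_m(B)=\tau(m_1)+(m-m_1)\sigma(B)\le\tau(m_1)+(m-m_1)s=L(m)$.

\emph{Exceptional case.} Here $k=2a+1$ and $m_1=a+1$, so $k-m_1=a$ and $\varphi_m(a)=\tau(a+2)+(m-a-2)s=L'(m)\ge L(m)$ by Lemma~\ref{lem:tangent}(iii).

\emph{Consequences.} If the $a$-core is empty, use (i) and $L\le L^*$. Otherwise take $b$ from (ii). In the regular case $2\le b\le B-1$, so $b$ lies in $[1,B]$ and in $[2,B]$; in the exceptional case $b$ lies in $[1,a]$ and in $[2,a]$. Convexity (c2) bounds $\varphi_m(b)$ by the larger of the values at the ends of each interval, and the value at the right end is at most $L^*(m)$ by (iii).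
\end{proof}

\section{Proof of Theorem~\ref{thm:A} and Corollary~\ref{cor:edges}}\label{sec:A}

\subsection{Comparing the candidates}

If gluing has at least the rate of joining, it should never lose. In the exceptional case we must also make sure that $L'$, which may exceed $L$, does no harm; the next lemma shows that gluing wins there anyway.

\begin{lemma}\label{lem:compare}
\begin{itemize}
\item[(i)] If $\Delta\le0$, then $L(m)\le\beta(m)$ for all $m\ge1$.
\item[(ii)] In the exceptional case $\Delta\le0$, and $L'(m)\le\beta(m)$ for all $m\ge k+1$.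
\end{itemize}
\end{lemma}

\begin{proof}
Write $m-1=q(k-1)+p$ with $0\le p\le k-2$.

(i) By Lemma~\ref{lem:tangent}(i), $L(m)=L(p+1)+q(k-1)s\le\tau(p+1)+q\,\tau(k)=\beta(m)$.

(ii) Now $k=2a+1$, $r\ge a+2$ and $s=\binom a{t-1}$. We claim that
\begin{equation}\label{eq:claim}
2a\binom a{t-1}+\binom a{t-2}\le\tau(2a+1).
\end{equation}
If $t\ge a+3$, the left side is $0$. Let $t\le a+2$. The graph $T=T_{a+2}(2a+1)$ is $K_{r+1}$-free, so $\tau(2a+1)\ge N_t(T)$ by Zykov's theorem. It has $a-1$ parts of size $2$ and three singleton parts $\{z_1\},\{z_2\},\{z_3\}$. Split its $t$-cliques according to whether they contain both $z_1$ and $z_2$. At least $\binom a{t-2}$ do, because removing the vertices $z_1,z_2$ from $T$ leaves a graph that contains a $K_a$. Those that do not are the $t$-cliques of the graph obtained from $T$ by deleting the edge $z_1z_2$. This graph is complete multipartite with $a$ parts of size $2$ and one singleton part, so it has $2^t\binom at+2^{t-1}\binom a{t-1}$ $t$-cliques. Hence it suffices to show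
\[
2^t\binom at+2^{t-1}\binom a{t-1}\ge2a\binom a{t-1}.
\]
If $t=a+2$, the right side is $0$. If $t\le a+1$, put $u=a+1-t\ge0$; then $\binom at=\frac ut\binom a{t-1}$, and
\[
2^{t-1}+\frac{2^t}t\,u\;\ge\;2(t-1)+2u=2a,
\]
because $2^{t-2}\ge t-1$ and $2^t\ge2t$ for $t\ge2$. This proves \eqref{eq:claim}.

Since $(k-1)s=2a\binom a{t-1}$, \eqref{eq:claim} says $(k-1)s+\binom a{t-2}\le\tau(k)$; in particular $\Delta\le0$. For $m\ge k+1$ we have $q\ge1$, so by Lemma~\ref{lem:tangent}
\begin{align*}
L'(m)&=L(p+1)+q(k-1)s+\tbinom a{t-2}\\
&\le\tau(p+1)+q\Big((k-1)s+\tbinom a{t-2}\Big)\le\tau(p+1)+q\,\tau(k)=\beta(m).\qedhere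
\end{align*}
\end{proof}

\subsection{The upper bound}

Let $G$ be an $n$-vertex $K_{r+1}$-free graph of circumference at most $k$, $n\ge k+1$. An added edge between two components is a bridge. It creates no cycle, no $K_{r+1}$ (as $r+1\ge3$), and destroys no clique. So we may assume that $G$ is connected. Let $B_1,B_2,\dots$ be its blocks, of orders $n_i\ge2$; then $\sum(n_i-1)=n-1$ and, as $t\ge2$, $N_t(G)=\sum N_t(B_i)$. If $n_i\le k$, then $N_t(B_i)\le\tau(n_i)=\beta(n_i)$ by Zykov's theorem. If $n_i\ge k+1$, then $B_i$ is $2$-connected, and Proposition~\ref{prop:block} with \eqref{eq:phi1} gives $N_t(B_i)\le\max\{\beta(n_i),L^*(n_i)\}$.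

\emph{Let $\Delta\le0$.} By Lemma~\ref{lem:compare}, $N_t(B_i)\le\beta(n_i)$ for all $i$. So $N_t(G)\le\beta(n)$ by Lemma~\ref{lem:super}, and $\beta(n)=\max\{\beta(n),L(n)\}$.

\emph{Let $\Delta>0$.} By Lemma~\ref{lem:compare}(ii) the case is regular, so $L^*=L$. If $N_t(B_i)\le\beta(n_i)$ for all $i$, then $N_t(G)\le\beta(n)$ as before. Otherwise $N_t(B_i)\le L(n_i)$ for some $i$; fix it. We show that every other block $B_j$ could be traded for $n_j-1$ vertices of the independent side of a join without loss, namely
\begin{equation}\label{eq:trade}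
N_t(B_j)\le\max\{\beta(n_j),L(n_j)\}\le s(n_j-1).
\end{equation}
The first inequality was shown above. For the second write $n_j-1=q_j(k-1)+p_j$ with $0\le p_j\le k-2$. By (c2), applied to $x\mapsto\tau(x+1)$, we have $\tau(p_j+1)\le\frac{p_j}{k-1}\tau(k)$. Hence $\beta(n_j)\le\frac{n_j-1}{k-1}\tau(k)\le s(n_j-1)$. Also $L(n_j)=L(1)+s(n_j-1)\le\tau(1)+s(n_j-1)=s(n_j-1)$. This is \eqref{eq:trade}, and
\[
N_t(G)\le L(n_i)+s\sum_{j\ne i}(n_j-1)=L(n_i)+s(n-n_i)=L(n).
\]

\subsection{Attainment, the criterion, and edges}

The two constructions of the introduction attain $\beta(n)$ and $L(n)$, so the maximum is $\max\{\beta(n),L(n)\}$. If $\Delta\le0$, it is $\beta(n)$ by Lemma~\ref{lem:compare}(i). In general $L(n)=L(p+1)+q(k-1)s$ gives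
\[
L(n)-\beta(n)=q\Delta-\bigl(\tau(p+1)-L(p+1)\bigr),
\]
where $\tau(p+1)-L(p+1)\ge0$ by Lemma~\ref{lem:tangent}(i) and takes at most $k-1$ values for given $r,t,k$. This proves the criterion for $\Delta>0$, and Theorem~\ref{thm:A}.

For $t=2$ we have $\sigma(d)=d$ and $s=a$. If $k=2a$, then $(k-1)s=\binom k2$. So $\Delta\le0$ if and only if $e(T_r(k))=\binom k2$, that is, $r\ge k$. If $k=2a+1$, then $(k-1)s=2a^2=\binom{2a+1}2-a=e(T_{a+1}(2a+1))$, as $T_{a+1}(2a+1)$ has $a$ parts of size $2$ and one of size $1$. For $1\le\ell<k$ the graph $T_\ell(k)$ is $K_{\ell+2}$-free and different from $T_{\ell+1}(k)$, so $e(T_\ell(k))<e(T_{\ell+1}(k))$ by Tur\'an's theorem; and $e(T_\ell(k))=\binom k2$ for $\ell\ge k$. As $a+1\le k$, we get $\Delta\le0$ if and only if $r\ge a+1=(k+1)/2$. This proves Corollary~\ref{cor:edges}. \qed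

\section{Proof of Theorem~\ref{thm:B}}\label{sec:B}

A $2$-connected graph has minimum degree at least $2$, so on $n\ge4$ vertices it has circumference at least $4$ by Corollary~\ref{cor:dirac}. This settles $k=3$.

Let $k\ge4$, so $a\ge2$. The upper bound is Proposition~\ref{prop:block}, since $\varphi_n(2)=\tau(k-1)+(n-k+1)\sigma(2)$. It is attained as follows.

\emph{$L(n)$.} The graph $J_n$ has $L(n)$ $t$-cliques. It contains a spanning $K_{a,n-a}$ with $a,n-a\ge2$, so it is $2$-connected.

\emph{$L'(n)$ in the exceptional case.} Consider $K_a\vee(K_2\cup\overline K_{n-a-2})$. It has clique number $a+2\le r$, is $2$-connected as before, and has $L'(n)$ $t$-cliques by \eqref{eq:Lprime}. A cycle meeting $K_a$ in $j$ vertices has $j\ge1$, since the rest is acyclic. Removing these $j$ vertices from the cycle leaves at most $j$ paths, all of them single vertices except possibly one edge. So its length is at most $2j+1\le2a+1=k$.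

\emph{$\varphi_n(2)$.} In $T_r(k-1)$ choose two vertices $x,y$, adjacent if $r\ge3$ and in the same largest part if $r=2$ (such a part has at least two vertices, as $k-1\ge3$). Add $n-k+1$ new vertices, each joined exactly to $x$ and $y$. In both cases $x,y$ span a $T_{r-1}(2)$, so each new vertex lies in exactly $\sigma(2)$ $t$-cliques, and the graph has $\varphi_n(2)$ of them. It is $K_{r+1}$-free: for $r\ge3$ a clique with a new vertex has at most three vertices, and for $r=2$ the graph is bipartite. It is $2$-connected: for $r\ge3$, $T_r(k-1)$ has at least three nonempty parts, and for $r=2$, $k\ge5$, it is complete bipartite with both parts of size at least $2$. In these cases $T_r(k-1)$ is $2$-connected, and adding vertices with two neighbors preserves this. For $r=2$, $k=4$ the graph is $K_{2,n-2}$. Finally, a cycle through two new vertices is a $4$-cycle, and any other cycle has at most $(k-1)+1=k$ vertices. \qed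

\section{Proof of Theorem~\ref{thm:C}}\label{sec:C}

Let $k=2a\ge4$, $n\ge k+1$ and $L(n)>\beta(n)$, and let $G$ be extremal, so $N_t(G)=L(n)$. Since $k$ is even, the case is regular. The plan is to follow the proof of Theorem~\ref{thm:A} and use that every inequality is an equality. This shows that $G$ is $2$-connected with empty $a$-core, and that along the deletion process every deleted vertex has degree exactly $a$. We then determine the graph that remains at order $k+1$, which turns out to be $J_{k+1}$, and rebuild $G$ from it by putting the vertices back.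

\emph{Strictness at $s$.} By Lemma~\ref{lem:compare}(i), $\Delta>0$, so $s>0$ and hence $\min\{a,r-1\}\ge t-1$. Then $T_{r-1}(a)$ has at least $t-1$ nonempty parts, so each of its vertices lies in a $(t-1)$-clique. Deleting a vertex of a largest part shows
\begin{equation}\label{eq:strict}
\sigma(a-1)<\sigma(a)=s .
\end{equation}

\emph{$G$ is $2$-connected.} First let $G$ be connected with at least two blocks. The second inequality in \eqref{eq:trade} is now strict for every block: $\beta(n_j)\le\frac{n_j-1}{k-1}\tau(k)<s(n_j-1)$ since $\Delta>0$ and $n_j\ge2$; and $L(n_j)=L(1)+s(n_j-1)<s(n_j-1)$ since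
\[
L(1)=\tau(m_1)-(m_1-1)s=\sum_{j=2}^{m_1}\bigl(\sigma(\delta(j))-s\bigr)<0,
\]
because all summands are at most $0$, $m_1\ge a+1\ge3$, and the summand for $j=2$ is $\sigma(1)-s\le\sigma(a-1)-s<0$. So the proof of the upper bound gives $N_t(G)\le\beta(n)<L(n)$ or $N_t(G)<L(n)$, a contradiction. If $G$ is disconnected, joining its components by bridges gives a connected extremal graph with a bridge and at least three vertices, hence with at least two blocks, which is again impossible.

\emph{The $a$-core of $G$ is empty.} Otherwise $N_t(G)\le\varphi_n(b)$ with $2\le b\le k-m_1=B-1$, by Proposition~\ref{prop:block}. As $1<b<B$, (c2) gives $\varphi_n(b)\le\lambda\varphi_n(1)+(1-\lambda)\varphi_n(B)$ with $0<\lambda<1$. Here $\varphi_n(1)\le\beta(n)<L(n)$ by \eqref{eq:phi1}, and $\varphi_n(B)\le L(n)$. So $N_t(G)<L(n)$, a contradiction.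

\emph{Degrees along the deletion.} Delete vertices of current degree at most $a$ one at a time until $m_1$ vertices remain, and let $G_j$ be the graph when $j$ vertices remain, $m_1\le j\le n$. As in the proof of Proposition~\ref{prop:block}(i), $N_t(G_{m_1})\le\tau(m_1)=L(m_1)$ and every step costs at most $s$. Since $N_t(G)=L(n)$, equality holds throughout, and
\[
N_t(G_j)=L(j)\qquad(m_1\le j\le n).
\]
Moreover $\delta(G_j)\ge a$ for all these $j$. Indeed, suppose $G_j$ has a vertex of degree less than $a$. If $j>m_1$, change the deletion process from here on: delete this vertex next and continue until $m_1$ vertices remain, which is possible since the $a$-core is empty. One step then costs at most $\sigma(a-1)$, and $N_t(G)\le L(n)-s+\sigma(a-1)<L(n)$ by \eqref{eq:strict}. If $j=m_1$, then $N_t(G_{m_1})\le\tau(m_1-1)+\sigma(a-1)<\tau(m_1-1)+\sigma(\delta(m_1))=\tau(m_1)$, since $\delta(m_1)=a$. Both are contradictions. In particular every deleted vertex has degree exactly $a$ when it is deleted.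

\emph{The graph $F=G_{k+1}$.} It exists because $m_1\le2a+1=k+1\le n$. It has $2a+1$ vertices, $\delta(F)\ge a$, and no Hamilton cycle. Two nonadjacent vertices send at least $2a$ edges to the other $2a-1$ vertices, so they have a common neighbor, and $F$ is connected.

Suppose that $F$ has a cut vertex $v$. A vertex in a component $C$ of $F-v$ has all its neighbors in $C\cup\{v\}$, so $|C|\ge a$. Since $F-v$ has $2a$ vertices, there are exactly two components, each of size $a$, and $F$ consists of two copies of $K_{a+1}$ sharing $v$. As $a\ge2$, $F$ contains a triangle, so $r\ge3$. Then $2a+1\le ra$, so $\lceil(2a+1)/r\rceil\le a$, $\delta(2a+1)\ge a+1$, and $m_1\le2a$. So a vertex is deleted from $F$ to obtain $G_{2a}$. It has degree $a$, so it is not $v$, whose degree is $2a$. But then each of the remaining $a-1\ge1$ vertices, other than $v$, of its copy of $K_{a+1}$ has degree $a-1$ in $G_{2a}$, contradicting $\delta(G_{2a})\ge a$.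

So $F$ is $2$-connected. By Corollary~\ref{cor:dirac} and since $F$ has no Hamilton cycle, it has a cycle $c_1c_2\dots c_{2a}c_1$ missing exactly one vertex $u$. The vertex $u$ has at least $a$ neighbors on the cycle, no two of them consecutive. So they are alternate vertices, say $N(u)=\{c_2,c_4,\dots,c_{2a}\}=:A$. For odd $i$, replacing $c_i$ by $u$ gives another cycle of length $2a$, which misses $c_i$. So the neighbors of $c_i$ are alternate vertices of that cycle, and since $c_{i+1}$ is one of them, $N(c_i)=A$. Hence
\[
F=F[A]\vee\overline K_{a+1},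
\]
and $F[A]$ is a $K_r$-free graph on $a$ vertices. Counting cliques,
\[
N_t(F[A])+(a+1)N_{t-1}(F[A])=L(k+1)=N_t(T_{r-1}(a))+(a+1)\,\sigma(a).
\]
If $t=2$, this says $e(F[A])=e(T_{r-1}(a))$, and $F[A]\cong T_{r-1}(a)$ by Tur\'an's theorem. Let $t\ge3$. By Zykov's theorem each term on the left is at most the corresponding term on the right (if $t=r$, both $N_t$-terms vanish). So $N_{t-1}(F[A])=\sigma(a)$ with $2\le t-1\le\min\{r-1,a\}$, and the uniqueness part of Zykov's theorem gives $F[A]\cong T_{r-1}(a)$. In both cases $G_{k+1}=F\cong J_{k+1}$.

\emph{Extension.} Suppose that $G_j\cong J_j$ for some $j$ with $k+1\le j<n$. Let $A$ be its set of $a$ vertices completely joined to the independent set $I$, where $|I|=j-a\ge a+1$. Let $u$ be the vertex of $G_{j+1}$ not in $G_j$; it has exactly $a$ neighbors in $G_j$. If $u$ has two neighbors $x,y\in I$, then a path from $x$ to $y$ alternating between $I$ and $A$ and using all of $A$ has $2a+1$ vertices, and with $u$ it forms a cycle of length $2a+2>k$. If $u$ has exactly one neighbor $x\in I$, it has $a-1\ge1$ neighbors in $A$. A path from $x$ alternating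 between $I$ and $A$, using all of $A$ and ending at a neighbor of $u$ in $A$, has $2a$ vertices, and with $u$ it forms a cycle of length $2a+1>k$. So $N(u)=A$ and $G_{j+1}\cong J_{j+1}$. By induction $G=G_n\cong J_n$. \qed

\subsection{Evenness is needed}\label{sec:even}

The last argument uses $2a+1>k$, which fails for odd $k$, and so does the conclusion. Let $k=2a+1$ with $a\ge2$ and $r-1\le a<2(r-1)$, and let $n\ge k+1$. Then $r\ge3$, and $T_{r-1}(a)$ has no empty part and has a singleton part $\{v\}$. Let $A$ denote its copy in $J_n$, take two vertices $c_1,c_2$ of the independent set, add the edge $c_1c_2$ and delete the edge $c_1v$. Call the result $J_n'$.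

\begin{itemize}
\item The $t$-cliques lost are those containing $c_1v$. As $v$ is adjacent to all of $A-v$, there are $N_{t-2}(A-v)$ of them. The $t$-cliques gained are those containing $c_1c_2$. The common neighborhood of $c_1,c_2$ is now $A-v$, so there are again $N_{t-2}(A-v)$ of them. Hence $N_t(J_n')=L(n)$.
\item $J_n'$ is $K_{r+1}$-free: a new $K_{r+1}$ would contain $c_1c_2$ and a $K_{r-1}$ in the $(r-2)$-partite graph $A-v$.
\item $J_n'$ has circumference at most $2a+1=k$: outside $A$ there is just one edge, so the argument for $K_a\vee(K_2\cup\overline K_{n-a-2})$ in Section~\ref{sec:B} applies.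
\item $J_n'$ has a cycle of length $2a+1$. Write $A=\{a_1,\dots,a_a\}$ with $a_a\ne v$, and let $i_1,\dots,i_{a-1}$ be further vertices of the independent set, which exist since $n-a-2\ge a$; take $c_1c_2a_1i_1a_2i_2\dots i_{a-1}a_ac_1$. So $J_n'\not\cong J_n$, whose circumference is at most $2a$.
\end{itemize}

So whenever $L(n)>\beta(n)$, both $J_n$ and $J_n'$ are extremal. For example, let $t=2$, $r=3$, $k=7$. Then $a=3$, $r-1=2\le3<4$, and $\Delta=6\cdot3-e(T_3(7))=18-16>0$. So $L(n)>\beta(n)$ for all large $n$, by the formula for $L(n)-\beta(n)$ in Section~\ref{sec:A}, and the extremal graph is not unique.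

\begin{thebibliography}{9}
\bibitem{DK} A. Dawkins and R. Kirsch, \emph{Ore plus Tur\'an}, arXiv:2310.11452 (2023).
\bibitem{Kopylov} Kopylov, Soviet Math. Dokl. \textbf{18} (1977), 593--596.
\bibitem{Zykov} Zykov, Mat. Sbornik \textbf{24} (1949), 163--188.
\end{thebibliography}

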